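\title{Affine hyperspheres with semi-parallel cubic form}

\begin{abstract}
We prove that the cubic form $C$ of a locally strongly convex affine hypersphere is semi-parallel if and only if it is parallel, with no completeness assumption. If the affine shape operator is $H\,\mathrm{id}$ with $H\ge 0$, semi-parallelism at a point forces $C=0$ at that point. If $H<0$, the cubic form defines at each point a commutative algebra in which commutators of multiplication operators are derivations. A Peirce decomposition of this algebra shows that $|C|^2$ takes only finitely many values, and a Bochner formula then gives parallelism. The algebras are Euclidean Jordan algebras; this yields a classification of the hyperspheres in question and a formula for $|C|^2$. Examples show that neither definiteness of the metric nor the Blaschke normalization can be dropped.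
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The Blaschke structure}
All objects are $C^\infty$. Let $n\ge2$, let $D$ be the flat connection of $\mathbb R^{n+1}$ and $\det$ its parallel volume form, and let $f\colon M^n\to\mathbb R^{n+1}$ be an immersion. A vector field $\xi$ along $f$ that is transversal to $f_*TM$ splits derivatives into a tangential and a transversal part:
\begin{equation}\label{eq:gw}
D_Xf_*Y=f_*\nabla_XY+h(X,Y)\,\xi,\qquad D_X\xi=-f_*SX+\tau(X)\,\xi .
\end{equation}
Here $\nabla$ is a torsion-free connection on $M$ and $h$ is a symmetric bilinear form. A change of $\xi$ multiplies $h$ by a nowhere vanishing function, so it makes sense to call $f$ \emph{non-degenerate} if $h$ is non-degenerate and \emph{locally strongly convex} if $h$ is definite. The field $\xi$ is \emph{equiaffine} if $\tau=0$. A non-degenerate immersion has a transversal field, unique up to sign, that is equiaffine and induces on $M$ the volume element of $h$: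
\begin{equation}\label{eq:vol}
|\det(f_*X_1,\dots,f_*X_n,\xi)|=|\det(h(X_i,X_j))|^{1/2}.
\end{equation}
This field is the \emph{affine normal}. With this choice $\nabla$, $h$ and $S$ are the \emph{induced connection}, the \emph{affine (Blaschke) metric} and the \emph{affine shape operator}, and they are invariant under volume-preserving affine maps. In the locally strongly convex case we fix the sign of $\xi$ by requiring $h$ to be positive definite.

The hypersurface is an \emph{affine hypersphere} if $S=H\,\mathrm{id}$ with $H$ constant. Then \eqref{eq:gw} says that $\xi+Hf$ is locally constant: on a connected $M$ the affine normal lines are parallel if $H=0$, and they pass through one point, the \emph{center}, if $H\neq0$. A locally strongly convex affine hypersphere with $H<0$ is called \emph{hyperbolic}.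

The manifold $M$ now carries two torsion-free connections, $\nabla$ and the Levi-Civita connection $\hat\nabla$ of $h$. The \emph{cubic form}
\[
C=\nabla h,\qquad C(X,Y,Z)=(\nabla_Xh)(Y,Z),
\]
measures how far $\nabla$ is from being metric, and so how far it is from $\hat\nabla$.

\begin{example}[Graphs]\label{ex:graph}
Let $f(x)=(x,\phi(x))\in\mathbb R^n\times\mathbb R$ and $\xi=\partial_z$, the constant field along the last factor. Then $S=0$, $\tau=0$ and $D_{\partial_i}f_*\partial_j=\phi_{ij}\,\partial_z$. So the $x_i$ are $\nabla$-flat coordinates, $h$ is the Hessian of $\phi$, and $C(\partial_i,\partial_j,\partial_k)=\phi_{ijk}$. Since $\det(f_*\partial_1,\dots,f_*\partial_n,\partial_z)=1$, the field $\partial_z$ is the affine normal exactly when $|\det(\phi_{ij})|=1$.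
\end{example}

\subsection*{The problem and the result}
By the Maschke--Pick--Berwald theorem, $C$ vanishes identically only on open parts of quadrics. The next condition to consider is that $C$ be \emph{parallel}, $\hat\nabla C=0$. Let $\hat R$ be the curvature tensor of $\hat\nabla$ and put
\[
\hat R(X,Y)\cdot C=\hat\nabla_X\hat\nabla_YC-\hat\nabla_Y\hat\nabla_XC-\hat\nabla_{[X,Y]}C .
\]
The cubic form is \emph{semi-parallel} if $\hat R\cdot C=0$. This says that the second covariant derivative of $C$ is symmetric in the two differentiation arguments, and it holds whenever $\hat\nabla C=0$. The following conjecture is posed in \cite{XL}.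

\begin{quote}
\textbf{Conjecture.} For every locally strongly convex affine hypersphere of dimension $n$, the cubic form is semi-parallel if and only if it is parallel.
\end{quote}

For a general tensor field such an equivalence is false: on a flat manifold every tensor field $T$ satisfies $\hat R\cdot T=0$. Two features of affine hyperspheres speak for the conjecture. First, $\hat R$ is at each point a quadratic polynomial in $C$, so $\hat R\cdot C=0$ is a system of polynomial equations for the value of $C$ at that point, and one may hope that it has few solutions. Second, $C$ is trace-free and $\hat\nabla C$ is totally symmetric, which makes a Bochner argument available. On the other side, the problem is local, so no integration over $M$ is possible. We prove that the conjecture is true.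

\begin{theorem}\label{thm:A}
Let $M^n$, $n\ge2$, be a locally strongly convex affine hypersphere with $S=H\,\mathrm{id}$. Then $\hat R\cdot C=0$ if and only if $\hat\nabla C=0$. If $H\ge0$, then $\hat R\cdot C=0$ at a point already forces $C=0$ at that point.
\end{theorem}

No completeness is assumed. Since $\hat R\cdot C$ is the skew part of $\hat\nabla^2C$, we also obtain the following.

\begin{corollary}\label{cor:second}
On a locally strongly convex affine hypersphere, $\hat\nabla^2C=0$ implies $\hat\nabla C=0$.
\end{corollary}

After the structure equations (Section~\ref{sec:structure}), a Bochner formula reduces Theorem~\ref{thm:A} to a statement of linear algebra: the norm of a semi-parallel cubic form can take only finitely many values (Section~\ref{sec:bochner}). Section~\ref{sec:max} proves this for surfaces and for $H\ge0$ by looking at the maximum of the cubic form. For $H<0$ we encode $C$ and $h$ in one algebra (Section~\ref{sec:algebra}), decompose it by idempotents (Section~\ref{sec:peirce}) and compute the norm from the dimensions of the pieces (Section~\ref{sec:norm}).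 This part of the paper uses no structure theory of algebras. Section~\ref{sec:jordan} identifies the algebras as Euclidean Jordan algebras and classifies the hyperspheres with semi-parallel cubic form (Theorem~\ref{thm:B}). Section~\ref{sec:hyp} contains two examples on the hypotheses.

From now on $M$ is a connected locally strongly convex affine hypersphere, unless the contrary is said; a disconnected $M$ is treated one component at a time.

\section{The difference tensor}\label{sec:structure}

It is convenient to replace $C$ by the \emph{difference tensor}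
\[
K_XY=\nabla_XY-\hat\nabla_XY ,
\]
because $K$ is a product on each tangent space. It is a commutative one, $K_XY=K_YX$, since both connections are torsion-free.

\begin{lemma}\label{lem:structure}
The following hold on $M$.
\begin{enumerate}
\item[(a)] $h(K_XY,Z)=-\frac12C(X,Y,Z)$ is totally symmetric; in particular each $K_X$ is $h$-symmetric.
\item[(b)] (Apolarity.) $\operatorname{tr}K_X=0$ for all $X$.
\item[(c)] The curvature of $h$ is
\begin{equation}\label{eq:curv}
\hat R(X,Y)Z=H\bigl(h(Y,Z)X-h(X,Z)Y\bigr)-[K_X,K_Y]Z .
\end{equation}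
\item[(d)] $h\bigl((\hat\nabla_XK)_YZ,W\bigr)$ is totally symmetric in $X,Y,Z,W$.
\item[(e)] $\hat R\cdot C=0$ at a point $p$ if and only if every $\hat R(X,Y)$ is a derivation of the product $K$ on $T_pM$:
\begin{equation}\label{eq:der}
\hat R(X,Y)K_ZW=K_{\hat R(X,Y)Z}W+K_Z\hat R(X,Y)W .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
Differentiate the first equation of \eqref{eq:gw} and use the second with $\tau=0$ and $S=H\,\mathrm{id}$. Since $D$ is flat, the tangential part gives the Gauss equation for the curvature $R$ of $\nabla$, and the transversal part gives the Codazzi equation: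
\[
R(X,Y)Z=H\bigl(h(Y,Z)X-h(X,Z)Y\bigr),\qquad C(X,Y,Z)=C(Y,X,Z).
\]

(a) Put $k(X,Y,Z)=h(K_XY,Z)$; it is symmetric in $X,Y$. From $\hat\nabla h=0$ we get $C(X,Y,Z)=-k(X,Y,Z)-k(X,Z,Y)$. The Codazzi equation now gives $k(X,Z,Y)=k(Y,Z,X)$, so $k$ is also symmetric in its first and third arguments. Hence $k$ is totally symmetric and $C=-2k$.

(b) The local $n$-form $\theta=\det(f_*\,\cdot\,,\dots,f_*\,\cdot\,,\xi)$ is $\nabla$-parallel because $\tau=0$, and it is $\hat\nabla$-parallel by \eqref{eq:vol}. Thus $0=\nabla_X\theta-\hat\nabla_X\theta=-(\operatorname{tr}K_X)\,\theta$.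

(c), (d) Expanding $\nabla=\hat\nabla+K$ gives
\[
R(X,Y)=\hat R(X,Y)+\bigl((\hat\nabla_XK)_Y-(\hat\nabla_YK)_X\bigr)+[K_X,K_Y].
\]
The middle term is $h$-symmetric by (a). The other three are $h$-skew: $R(X,Y)$ by the Gauss equation, $\hat R(X,Y)$ because $\hat\nabla h=0$, and $[K_X,K_Y]$ as a commutator of symmetric operators. So the middle term vanishes, and what is left is \eqref{eq:curv}. The form in (d) is symmetric in $Y,Z,W$ by (a) and in $X,Y$ by the vanishing of the middle term.

(e) By the Ricci identity, with $T=\hat R(X,Y)$,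
\[
(\hat R(X,Y)\cdot C)(Z,W,U)=2\bigl(k(TZ,W,U)+k(Z,TW,U)+k(Z,W,TU)\bigr).
\]
Since $T$ is skew, $k(Z,W,TU)=-h(TK_ZW,U)$, and the right side equals $2h(K_{TZ}W+K_ZTW-TK_ZW,\,U)$.
\end{proof}

The hypersphere condition enters the paper through (c) and (d) and, in Section~\ref{sec:algebra}, through the center. The Blaschke normalization \eqref{eq:vol} enters through (b). For an $h$-orthonormal basis $e_1,\dots,e_n$ we write $K_{ijk}=h(K_{e_i}e_j,e_k)$ and
\[
|K|^2=\sum_{i,j,k}K_{ijk}^2=\sum_i\operatorname{tr}K_{e_i}^2,\qquad |C|^2=\sum_{i,j,k}C(e_i,e_j,e_k)^2=4|K|^2 .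
\]
By (a), $\hat\nabla C=0$ is equivalent to $\hat\nabla K=0$.

\section{Reduction to the norm of the cubic form}\label{sec:bochner}

\begin{proposition}\label{prop:bochner}
If $\hat R\cdot C=0$ on $M$, then $\frac12\Delta|K|^2=|\hat\nabla K|^2$, where $\Delta=\operatorname{tr}_h\hat\nabla^2$. If moreover $|K|^2$ takes only finitely many values, then $\hat\nabla C=0$.
\end{proposition}

\begin{proof}
In a local orthonormal frame let $K_{ijk,l}$ and $K_{ijk,lm}$ be the components of the first and second covariant derivatives, the index $l$ belonging to the first differentiation. Lemma~\ref{lem:structure}(d) and its derivative say that $K_{ijk,lm}$ is symmetric in $i,j,k,l$; semi-parallelism says that it is symmetric in $l,m$. Hence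
\[
\sum_lK_{ijk,ll}=\sum_lK_{ijl,kl}=\sum_lK_{ijl,lk}=\sum_lK_{ill,jk}=0 ,
\]
where the last sum is the second derivative of the trace $\sum_lK_{ill}$, which vanishes by apolarity. Therefore
\[
\tfrac12\Delta|K|^2=|\hat\nabla K|^2+\sum_{i,j,k,l}K_{ijk}K_{ijk,ll}=|\hat\nabla K|^2 .
\]
A continuous function with finitely many values on a connected manifold is constant. If $|K|^2$ is constant, then $|\hat\nabla K|^2=0$, and $\hat\nabla K=0$ because $h$ is definite.
\end{proof}

On a compact manifold one would integrate the formula and be done. Locally it says only that $|K|^2$ is subharmonic, and constancy has to come from elsewhere. It will come from the pointwise equations: by \eqref{eq:curv}, condition \eqref{eq:der} is a cubic equation for a trace-free symmetric tensor on a Euclidean space, with $n$ and $H$ as the only parameters. We shall show that $|K|^2$ takes finitely many values on its solution set.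

\section{The maximum of the cubic form: surfaces and the case $H\ge0$}\label{sec:max}

A symmetric cubic form has no eigenbasis, but it has a distinguished direction, namely one in which it is largest on the unit sphere.

\begin{lemma}\label{lem:max}
Suppose that \eqref{eq:der} holds at $p$. Let $\lambda_1$ be the maximum of $u\mapsto h(K_uu,u)$ on the unit sphere of $T_pM$, attained at $e_1$. Then $\lambda_1\ge0$, with equality only if $K=0$ at $p$. There is an orthonormal basis $e_1,\dots,e_n$ with $K_{e_1}e_i=\lambda_ie_i$ for all $i$, and for each $i\ge2$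
\begin{equation}\label{eq:dich}
\lambda_i=\tfrac12\lambda_1\qquad\text{or}\qquad\lambda_i(\lambda_1-\lambda_i)=H .
\end{equation}
\end{lemma}

\begin{proof}
The function is odd, so $\lambda_1\ge0$; if $\lambda_1=0$ it vanishes identically, and $K=0$ by polarization. Its gradient at $u$ is $3K_uu$, so at the critical point $e_1$ the vector $K_{e_1}e_1$ is a multiple of $e_1$, and the factor is $\lambda_1$. The symmetric operator $K_{e_1}$ preserves $e_1^\perp$ and is diagonalizable there. For $i\ge2$, \eqref{eq:curv} gives
\[
\hat R(e_1,e_i)e_1=-He_i-K_{e_1}K_{e_i}e_1+K_{e_i}K_{e_1}e_1=\mu_ie_i,\qquad \mu_i=-H-\lambda_i^2+\lambda_1\lambda_i .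
\]
Equation \eqref{eq:der} with $X=Z=W=e_1$, $Y=e_i$ reads $\lambda_1\mu_ie_i=2\lambda_i\mu_ie_i$. So $\lambda_i=\lambda_1/2$ or $\mu_i=0$.
\end{proof}

\begin{example}[Surfaces]\label{ex:surface}
Let $n=2$ and $\lambda=\lambda_1$. Apolarity gives $\lambda_2=-\lambda$, that is $K_{111}=\lambda$, $K_{112}=0$, $K_{122}=-\lambda$, and also $K_{222}=-K_{112}=0$. So $K$ is determined by $\lambda$, and $|K|^2=\lambda^2+3\lambda^2=4\lambda^2$. The alternative \eqref{eq:dich} becomes $-\lambda=\lambda/2$ or $-2\lambda^2=H$. Hence $|K|^2\in\{0,-2H\}$ at every point, and a nonzero value occurs only if $H<0$. Proposition~\ref{prop:bochner} gives $\hat\nabla C=0$, which is Theorem~\ref{thm:A} for surfaces.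
\end{example}

The same computation settles the case $H\ge0$ in every dimension.

\begin{proposition}\label{prop:Hpos}
If $H\ge0$ and \eqref{eq:der} holds at $p$, then $K=0$ at $p$.
\end{proposition}

\begin{proof}
Suppose $K\ne0$ at $p$, so $\lambda_1>0$. In the first case of \eqref{eq:dich}, $\lambda_i>0$. In the second, $\lambda_i(\lambda_1-\lambda_i)\ge0$, so $0\le\lambda_i\le\lambda_1$. All eigenvalues of $K_{e_1}$ are nonnegative, and $\operatorname{tr}K_{e_1}\ge\lambda_1>0$, which contradicts apolarity.
\end{proof}

For $H<0$ the second case of \eqref{eq:dich} allows a negative eigenvalue, and there is no contradiction. For $n\ge3$ there is a further difficulty: Lemma~\ref{lem:max} describes the single operator $K_{e_1}$, while $|K|^2$ involves all the $K_{e_i}$. One would like to apply the lemma again inside the eigenspaces of $K_{e_1}$, and for this one needs a structure that such subspaces inherit.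

\section{An algebra at each point}\label{sec:algebra}

Let $H<0$, and put $a=-H>0$ and $N=n+1$. Move the center to the origin, so that $\xi=af$. Then $\mathbb R^{n+1}=\mathbb Rf(p)\oplus f_*T_pM$ at each point, and \eqref{eq:gw} reads
\begin{equation}\label{eq:flat}
D_Xf=f_*X,\qquad D_Xf_*Y-f_*\hat\nabla_XY=f_*K_XY+a\,h(X,Y)\,f .
\end{equation}
The right side of the second equation is a symmetric bilinear expression in $X,Y$ with values in $\mathbb R^{n+1}$, and the first equation says that $f$ behaves like a unit for it. This suggests the following definition. Let $V=T_pM$ and $A_p=\mathbb R\mathbf 1\oplus V$, with the commutative product that has unit $\mathbf 1$ and satisfies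
\begin{equation}\label{eq:product}
x\,y=K_xy+a\,h(x,y)\,\mathbf 1\qquad(x,y\in V).
\end{equation}
The product need not be associative. Extend $h$ to an inner product $\langle\,,\rangle$ on $A_p$ by $\mathbf 1\perp V$ and $\langle\mathbf 1,\mathbf 1\rangle=1/a$. This is the value that makes $\langle xy,\mathbf 1\rangle=\langle y,x\mathbf 1\rangle$, and it is positive because $H<0$. In any algebra we write $L_x$ for multiplication by $x$. A linear map $T$ is a \emph{derivation} if $T(zw)=(Tz)w+z(Tw)$, equivalently $[T,L_z]=L_{Tz}$ for all $z$.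

\begin{definition}\label{def:LT}
A \emph{Euclidean LT-algebra} is a finite-dimensional commutative real algebra $A$ with unit $\mathbf 1\ne0$ and a positive definite inner product such that every $L_x$ is symmetric and every $[L_x,L_y]$ is a derivation:
\begin{equation}\label{eq:LT}
[[L_x,L_y],L_z]=L_{[L_x,L_y]z}\qquad(x,y,z\in A).
\end{equation}
For such $A$ put $Q(A)=\sum_b\operatorname{tr}L_b^2$, the sum over an orthonormal basis.
\end{definition}

The letters LT stand for ``Lie triple'': by \eqref{eq:LT} the space of the operators $L_x$ is closed under double commutators. The number $Q(A)$ is the trace of the quadratic form $x\mapsto\operatorname{tr}L_x^2$ and so does not depend on the basis.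

\begin{proposition}\label{prop:algebra}
Let $H=-a<0$ and suppose that \eqref{eq:der} holds at $p$. Then $A=A_p$ is a Euclidean LT-algebra of dimension $N$, and $[L_x,L_y]=-\hat R(x,y)$ on $V$ for $x,y\in V$. Moreover
\begin{align}
\operatorname{tr}L_x&=\kappa\,\langle x,\mathbf 1\rangle\quad(x\in A),\qquad \kappa=aN,\label{eq:trace}\\
|K|^2&=Q(A)-a(3n+1).\label{eq:KQ}
\end{align}
\end{proposition}

\begin{proof}
Let $x,y,z\in V$. The operator $L_x$ is symmetric, because $\langle xy,z\rangle=h(K_xy,z)=\langle y,xz\rangle$, $\langle xy,\mathbf 1\rangle=h(x,y)=\langle y,x\mathbf 1\rangle$, and $L_{\mathbf 1}=\mathrm{id}$. Next,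
\[
x(yz)=K_xK_yz+a\,h(x,K_yz)\,\mathbf 1+a\,h(y,z)\,x .
\]
The middle term is symmetric in $x,y$. So $T=[L_x,L_y]$ satisfies
\[
Tz=[K_x,K_y]z+a\bigl(h(y,z)x-h(x,z)y\bigr)=-\hat R(x,y)z
\]
by \eqref{eq:curv}, and $T\mathbf 1=xy-yx=0$. For $z,w\in V$ we have $T(zw)=TK_zw$, while
\[
(Tz)w+z(Tw)=K_{Tz}w+K_zTw+a\bigl(h(Tz,w)+h(z,Tw)\bigr)\mathbf 1 .
\]
The two agree by \eqref{eq:der} and the skewness of $\hat R(x,y)$. The derivation rule for products with $\mathbf 1$ follows from $T\mathbf 1=0$, and $[L_{\mathbf 1},L_y]=0$. So $A$ is a Euclidean LT-algebra.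

For $x\in V$ we have $\langle x\mathbf 1,\mathbf 1\rangle=0$, hence $\operatorname{tr}L_x=\operatorname{tr}K_x=0$ by apolarity; and $\operatorname{tr}L_{\mathbf 1}=N=\kappa\langle\mathbf 1,\mathbf 1\rangle$. This is \eqref{eq:trace}. For \eqref{eq:KQ} use the orthonormal basis $\sqrt a\,\mathbf 1,e_1,\dots,e_n$. The first vector contributes $aN$. Since $L_{e_i}$ is symmetric,
\[
\operatorname{tr}L_{e_i}^2=|\sqrt a\,e_i|^2+\sum_j|K_{e_i}e_j+a\,h(e_i,e_j)\mathbf 1|^2=a+\operatorname{tr}K_{e_i}^2+a .
\]
Summing, $Q(A)=a(n+1)+2an+|K|^2$.
\end{proof}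

The gain is that the constant-curvature term of \eqref{eq:curv} has been absorbed: the curvature is now a plain commutator, and semi-parallelism is the identity \eqref{eq:LT}, which passes to subalgebras.

\section{Idempotents and the Peirce decomposition}\label{sec:peirce}

We first translate Lemma~\ref{lem:max} into the algebra. Suppose that an element $y\notin\mathbb R\mathbf 1$ of a commutative algebra satisfies $y^2=\mu y+\nu\mathbf 1$ with $\nu>0$. Then $t^2-\mu t-\nu$ has real roots $t_1>0>t_2$, and $(y-t_1\mathbf 1)(y-t_2\mathbf 1)=0$. Writing $y-t_2\mathbf 1=(y-t_1\mathbf 1)+(t_1-t_2)\mathbf 1$ in one factor of $(y-t_2\mathbf 1)^2$, we see that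
\begin{equation}\label{eq:idem}
c=\frac{y-t_2\mathbf 1}{t_1-t_2}\quad\text{satisfies}\quad c^2=c,\qquad c\neq0,\qquad c\ne\mathbf 1 .
\end{equation}
The vector $y=e_1$ of Lemma~\ref{lem:max} has $e_1^2=\lambda_1e_1+a\mathbf 1$, and for $i\ge2$ the eigenvalue of $L_c$ on $e_i$ is $(\lambda_i-t_2)/(t_1-t_2)$. It equals $\frac12$ if and only if $\lambda_i=\frac12(t_1+t_2)=\frac12\lambda_1$, and it lies in $\{0,1\}$ if and only if $\lambda_i$ is a root of $t^2-\lambda_1t-a$. These are the two cases of \eqref{eq:dich}. So that alternative says that $L_c$ has only the eigenvalues $0,\frac12,1$. The next lemma proves this for every idempotent and adds the multiplication rules for the eigenspaces.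

\begin{lemma}[Peirce decomposition]\label{lem:peirce}
Let $c\ne0$ be an idempotent of a Euclidean LT-algebra $A$, and let $A_\lambda=A_\lambda(c)$ be the $\lambda$-eigenspace of $L_c$. Then $A=A_0\oplus A_{1/2}\oplus A_1$ orthogonally, and:
\begin{enumerate}
\item[(a)] If $x\in A_0\cup A_1$, then $[L_c,L_x]=0$, so $L_x$ preserves each $A_\lambda$. Hence $A_0$ and $A_1$ are subalgebras, $A_0A_1=0$, and $(A_0+A_1)A_{1/2}\subset A_{1/2}$.
\item[(b)] If $x\in A_{1/2}$, then $[L_c,[L_c,L_x]]=\frac14L_x$, and $A_{1/2}A_{1/2}\subset A_0+A_1$.
\item[(c)] $A_1$ is a Euclidean LT-algebra with unit $c$. If $A_0\neq0$, it is a Euclidean LT-algebra with unit $\mathbf 1-c$.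
\end{enumerate}
\end{lemma}

\begin{proof}
For $x\in A$ let $T=[L_c,L_x]$. Then $Tc=c(xc)-xc^2=(L_c^2-L_c)x$. Applying the derivation $T$ to $c=c^2$ gives $Tc=2c\,Tc$, so $(2L_c-\mathrm{id})(L_c^2-L_c)x=0$ for all $x$. The symmetric operator $L_c$ therefore has its eigenvalues in $\{0,\frac12,1\}$, with orthogonal eigenspaces.

By \eqref{eq:LT}, $[L_c,[L_c,L_x]]=-[T,L_c]=-L_{Tc}$. Decompose an endomorphism of $A$ into its components $A_\lambda\to A_\mu$; the map $[L_c,\,\cdot\,]$ multiplies such a component by $\mu-\lambda$, and $[L_c,[L_c,\,\cdot\,]]$ multiplies it by $(\mu-\lambda)^2$.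

(a) For $x\in A_0\cup A_1$ we have $Tc=0$, so the components of $L_x$ with $\mu\neq\lambda$ vanish. Thus $[L_c,L_x]=0$ and $L_xA_\lambda\subset A_\lambda$. The inclusions follow; in particular $A_0A_1\subset A_0\cap A_1=0$.

(b) For $x\in A_{1/2}$ we have $Tc=(\frac14-\frac12)x=-\frac14x$, which gives the formula. The components of $L_x$ vanish unless $(\mu-\lambda)^2=\frac14$; in particular the component $A_{1/2}\to A_{1/2}$ vanishes.

(c) For $x,y\in A_\lambda$, $\lambda\in\{0,1\}$, the operators $L_x,L_y$ restrict to symmetric operators on the subalgebra $A_\lambda$, and $[L_x,L_y]$ restricts to a derivation. The element $c$ lies in $A_1$ and acts on it as the identity; $\mathbf 1-c$ lies in $A_0$ and acts on it as the identity.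
\end{proof}

Part (c) allows us to repeat the construction \eqref{eq:idem} inside $A_0$ and $A_1$ until the idempotents cannot be split further.

\begin{lemma}\label{lem:frame}
Every Euclidean LT-algebra $A$ has a \emph{frame}: nonzero idempotents $c_1,\dots,c_r$ with $c_ic_j=0$ for $i\ne j$, $\sum_ic_i=\mathbf 1$, and $A_1(c_i)=\mathbb Rc_i$.
\end{lemma}

\begin{proof}
We use induction on $\dim A$. If $\dim A=1$, take $c_1=\mathbf 1$. Let $\dim A\ge2$. The cubic form $\langle y^2,y\rangle$ has gradient $3y^2$, because $\langle xy,z\rangle$ is totally symmetric. Let $y$ be a critical point of its restriction to the unit sphere of $\mathbf 1^\perp$; one exists by compactness. Then $y^2=\mu y+\nu\mathbf 1$, where $\nu\langle\mathbf 1,\mathbf 1\rangle=\langle y^2,\mathbf 1\rangle=\langle y,y\rangle=1$, so $\nu>0$. Let $c$ be the idempotent \eqref{eq:idem}. The algebras $A_1(c)\ni c$ and $A_0(c)\ni\mathbf 1-c$ are both nonzero, so both have smaller dimension than $A$. Take the union of frames of these two algebras. Products of elements from different frames vanish because $A_0A_1=0$,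 and the total sum is $c+(\mathbf 1-c)=\mathbf 1$.

It remains to prove the last condition, in which the eigenspace is now taken in all of $A$. Let $c_i$ belong to the frame of $A_1(c)$; the other case is the same with $\mathbf 1-c$ in place of $c$, since $A_\lambda(\mathbf 1-c)=A_{1-\lambda}(c)$. By induction $A_1(c_i)\cap A_1(c)=\mathbb Rc_i$, so it suffices to show $A_1(c_i)\subset A_1(c)$. Let $c_ix=x$. Since $L_{c_i}$ preserves the spaces $A_\lambda(c)$, each component $x_\lambda\in A_\lambda(c)$ of $x$ satisfies $c_ix_\lambda=x_\lambda$. From $c_ix_0\in A_1(c)A_0(c)=0$ we get $x_0=0$. The element $c'=c-c_i$ satisfies $c'^2=c-2c_i+c_i=c'$ and $c'x_{1/2}=-\frac12x_{1/2}$. But $-\frac12$ is not an eigenvalue of $L_{c'}$, by Lemma~\ref{lem:peirce} if $c'\ne0$ and trivially if $c'=0$. So $x_{1/2}=0$.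
\end{proof}

Fix a frame. Since $c_j\in A_0(c_i)$ for $j\neq i$, the symmetric operators $L_{c_i}$ commute by Lemma~\ref{lem:peirce}(a), so $A$ is the orthogonal sum of their joint eigenspaces. On such a space the eigenvalues lie in $\{0,\frac12,1\}$ and add up to $1$, because $\sum_iL_{c_i}=\mathrm{id}$. Either one of them is $1$, or two of them are $\frac12$, and the others are $0$. Hence
\begin{equation}\label{eq:decomp}
A=\bigoplus_i\mathbb Rc_i\oplus\bigoplus_{i<j}A_{ij},\qquad A_{ij}=\{x:\ c_ix=c_jx=\tfrac12x\},
\end{equation}
an orthogonal decomposition in which $c_kA_{ij}=0$ for $k\ne i,j$. Put $A_{ji}=A_{ij}$ and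
\[
d_{ij}=\dim A_{ij},\qquad m_i=1+\tfrac12\sum_{j\ne i}d_{ij}.
\]

\section{The norm takes finitely many values}\label{sec:norm}

The data $(r,d_{ij})$ are integers bounded by $\dim A$. We show that they determine $Q(A)$ once the trace condition \eqref{eq:trace} holds. That condition is needed. On the associative algebra $\mathbb R^N$ with componentwise product, every inner product $\sum_iw_ix_iy_i$ with $w_i>0$ gives a Euclidean LT-algebra, and $Q=\sum_i1/w_i$ varies continuously even when $\langle\mathbf 1,\mathbf 1\rangle=\sum_iw_i$ is fixed. The role of \eqref{eq:trace}, that is, of apolarity, is to fix the lengths of the idempotents.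

\begin{proposition}\label{prop:Q}
Let $A$ be a Euclidean LT-algebra with $\operatorname{tr}L_x=\kappa\langle x,\mathbf 1\rangle$ for all $x$, and let $c_1,\dots,c_r$ be a frame. Then
\begin{equation}\label{eq:Q}
\frac{Q(A)}{\kappa}=\sum_i\frac{1+m_i}{2m_i}+\sum_{i<j}d_{ij}\Bigl(\frac{1+m_i}{2m_i}-\frac{d_{ij}}{4m_j}\Bigr).
\end{equation}
In particular $Q(A)/\kappa$ depends only on $r$ and the integers $d_{ij}$.
\end{proposition}

\begin{proof}
We compute $Q(A)$ with the orthonormal basis formed by the $c_i/|c_i|$ and orthonormal bases of the $A_{ij}$.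

\emph{The idempotents.} The operators $L_{c_i}$ are diagonal in \eqref{eq:decomp}, and
\begin{equation}\label{eq:traces}
\operatorname{tr}L_{c_i}=m_i,\qquad
\operatorname{tr}L_{c_i}^2=1+\tfrac14\sum_{k\ne i}d_{ik}=\tfrac12(1+m_i),\qquad
\operatorname{tr}L_{c_i}L_{c_j}=\tfrac14d_{ij}\ \ (i\ne j).
\end{equation}
By the trace condition, $|c_i|^2=\langle c_i^2,\mathbf 1\rangle=\langle c_i,\mathbf 1\rangle=m_i/\kappa$. So $c_i/|c_i|$ contributes $\kappa(1+m_i)/(2m_i)$ to $Q(A)$.

\emph{The square of a unit vector $y\in A_{ij}$.} For $k\ne i,j$ the vector $y$ lies in the subalgebra $A_0(c_k)$, so $c_ky^2=0$. By \eqref{eq:decomp} this leaves $y^2\in\mathbb Rc_i+\mathbb Rc_j+A_{ij}$. By Lemma~\ref{lem:peirce}(b), $y^2\in A_0(c_i)+A_1(c_i)$, which removes the $A_{ij}$-component. Thus $y^2=\alpha c_i+\beta c_j$. Here $\alpha|c_i|^2=\langle y^2,c_i\rangle=\langle y,c_iy\rangle=\frac12$, so $\alpha=\kappa/(2m_i)$; exchanging $i$ and $j$ gives $\beta=\kappa/(2m_j)$.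

\emph{The trace of $L_y^2$.} A direct computation would require the products of $y$ with all the spaces $A_{ik}$ and $A_{jk}$, which we do not know. Instead we write $L_y$ as a commutator and move the bracket inside the trace, so that only the traces \eqref{eq:traces} are needed. Let $T=[L_{c_i},L_y]$. Lemma~\ref{lem:peirce}(b) gives $L_y=4[L_{c_i},T]$, and so by \eqref{eq:LT}
\[
\operatorname{tr}L_y^2=4\operatorname{tr}\bigl([L_{c_i},T]L_y\bigr)=4\operatorname{tr}\bigl(L_{c_i}[T,L_y]\bigr)=4\operatorname{tr}\bigl(L_{c_i}L_{Ty}\bigr).
\]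
Now $Ty=c_iy^2-y(c_iy)=\alpha c_i-\frac12y^2=\frac12(\alpha c_i-\beta c_j)$. Therefore
\begin{equation}\label{eq:trLy}
\operatorname{tr}L_y^2=2\alpha\operatorname{tr}L_{c_i}^2-2\beta\operatorname{tr}L_{c_i}L_{c_j}=\kappa\Bigl(\frac{1+m_i}{2m_i}-\frac{d_{ij}}{4m_j}\Bigr).
\end{equation}
Each $A_{ij}$ contributes $d_{ij}$ such terms, and \eqref{eq:Q} follows.
\end{proof}

\begin{remark}
The asymmetry of \eqref{eq:Q} in $i$ and $j$ is only apparent. If $d_{ij}>0$, then \eqref{eq:trLy} holds also with $i,j$ exchanged; comparing the two gives $(2+d_{ij})/m_i=(2+d_{ij})/m_j$, so $m_i=m_j$.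
\end{remark}

\begin{example}[Surfaces again]\label{ex:surface2}
Let $n=2$, so $\kappa=3a$ and $|K|^2=Q-7a$, and take $y=e_1$ as in Example~\ref{ex:surface}. If $\lambda=0$, then $c_1=\frac12(\mathbf 1+e_1/\sqrt a)$ and $c_2=\mathbf 1-c_1$ form a frame with $A_{12}=\mathbb Re_2$. Here $m_1=m_2=\frac32$, and \eqref{eq:Q} gives $Q/\kappa=\frac56+\frac56+(\frac56-\frac16)=\frac73$, so $|K|^2=0$. If $2\lambda^2=a$, then $t_1=2\lambda$, $t_2=-\lambda$, and $c_1=(e_1+\lambda\mathbf 1)/(3\lambda)$ satisfies $c_1e_2=0$. The algebra $A_0(c_1)$ is spanned by $\mathbf 1-c_1$ and $e_2$, and it splits once more. So $r=3$, all $d_{ij}=0$, all $m_i=1$, $Q/\kappa=3$, and $|K|^2=2a$. These are the two values found before.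
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $\hat\nabla C=0$, then $\hat R\cdot C=0$ by definition. If $H\ge0$ and $\hat R\cdot C=0$ at $p$, then $C=0$ at $p$ by Lemma~\ref{lem:structure}(e) and Proposition~\ref{prop:Hpos}; so $\hat R\cdot C=0$ on $M$ gives $C=0$ and $\hat\nabla C=0$. Let $H=-a<0$ and $\hat R\cdot C=0$ on $M$. At each point $p$, Propositions~\ref{prop:algebra} and~\ref{prop:Q} express $|K|^2$ through $a$, $n$ and the data $(r,d_{ij})$ of a frame of $A_p$. These data may depend on $p$, but $r+\sum_{i<j}d_{ij}=n+1$, so there are finitely many possibilities. Since $a$ is constant, $|K|^2$ takes values in a finite set that depends only on $n$ and $H$. Proposition~\ref{prop:bochner} gives $\hat\nabla C=0$.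
\end{proof}

\section{Jordan algebras and the classification}\label{sec:jordan}

Once $K$ is parallel, the algebras $A_p$ are all isomorphic, and one expects the algebra to determine the hypersurface. To describe the models we identify the algebras.

\subsection*{Euclidean Jordan algebras}
A \emph{Euclidean Jordan algebra} is a finite-dimensional commutative unital real algebra that satisfies $x^2(xy)=x(x^2y)$, that is $[L_x,L_{x^2}]=0$, and has a positive definite inner product for which all $L_x$ are symmetric. In such an algebra every $[L_x,L_y]$ is a derivation \cite{FK}, so it is a Euclidean LT-algebra. We need the converse. The idea is that of diagonalizing a symmetric matrix by conjugation: an automorphism moves any element into the span of a frame, where the identity is evident.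

\begin{lemma}\label{lem:jordan}
A Euclidean LT-algebra is a Euclidean Jordan algebra.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the group of automorphisms of $A$ that are orthogonal. It is closed in $O(A)$, hence compact. Each $[L_y,L_w]$ is a skew derivation, so $\exp(t[L_y,L_w])\in\mathcal K$ for all $t$. Let $c_1,\dots,c_r$ be a frame and $u=\sum_ii\,c_i$. Given $x\in A$, choose $g\in\mathcal K$ that maximizes $\langle gx,u\rangle$, and put $z=gx$. Then $t\mapsto\langle\exp(t[L_y,L_w])z,u\rangle$ has a maximum at $t=0$, so for all $y,w$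
\[
0=\langle[L_y,L_w]z,u\rangle=\langle wz,yu\rangle-\langle yz,wu\rangle=\langle w,[L_z,L_u]y\rangle .
\]
Thus $[L_z,L_u]=0$. Write $z=\sum_iz_{ii}+\sum_{i<j}z_{ij}$ according to \eqref{eq:decomp}, with $z_{ii}\in\mathbb Rc_i$ and $z_{ji}=z_{ij}$. We have $uc_i=i\,c_i$ and $zc_i=z_{ii}+\frac12\sum_{j\ne i}z_{ij}$, and $L_u$ acts on $A_{ij}$ as the scalar $\frac{i+j}2$. Hence
\[
0=z(uc_i)-u(zc_i)=\sum_{j\ne i}\Bigl(\frac i2-\frac{i+j}4\Bigr)z_{ij}=\sum_{j\ne i}\frac{i-j}4\,z_{ij}.
\]
So $z_{ij}=0$ for $i\ne j$, and both $z$ and $z^2$ lie in the span of the $c_i$. Since the $L_{c_i}$ commute, $[L_z,L_{z^2}]=0$. Conjugating by the automorphism $g^{-1}$ gives $[L_x,L_{x^2}]=0$.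
\end{proof}

Let $A$ be a Euclidean Jordan algebra of dimension $N$. Put $x^k=L_x^k\mathbf 1$, $\exp x=\sum_kx^k/k!=\exp(L_x)\mathbf 1$ and $P(x)=2L_x^2-L_{x^2}$. We use the following facts from \cite[Chapters I--V]{FK}.
\begin{enumerate}
\item[(J1)] The interior $\Omega$ of the set of squares is a proper open convex cone, and $\Omega=\exp A$.
\item[(J2)] The map $\exp(L_x)=P(\exp(x/2))$ sends $\Omega$ onto $\Omega$.
\item[(J3)] Let $\Omega^*$ be the dual cone. The characteristic function $\varphi(x)=\int_{\Omega^*}e^{-\langle x,y\rangle}\,dy$ is smooth and positive on $\Omega$, the Hessian $D^2\log\varphi$ is positive definite, and $\varphi(gx)=|\det g|^{-1}\varphi(x)$ for linear $g$ with $g\Omega=\Omega$. In particular $\varphi$ is homogeneous of degree $-N$.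
\item[(J4)] $A$ is a direct sum of simple ideals. A \emph{Jordan frame} is a family of idempotents with pairwise products zero and sum $\mathbf 1$, each of which is \emph{primitive}: nonzero and not a sum of two nonzero idempotents. In a simple algebra the number $r$ of elements of a Jordan frame (the \emph{rank}) and, for $r\ge2$, the number $d=\dim A_{ij}$ (the \emph{degree}) do not depend on the frame or on $i\ne j$ \cite[Chapter IV]{FK}, and $N=r+\frac d2r(r-1)$.
\end{enumerate}

\subsection*{The model hypersurfaces}
Put
\[
V_A=\{v\in A:\operatorname{tr}L_v=0\},\qquad M_A=\{x\in\Omega:\varphi(x)=\varphi(\mathbf 1)\},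
\]
and let $G$ be the group of linear maps $g$ of $A$ with $g\Omega=\Omega$ and $\det g=1$. The condition $g\Omega=\Omega$ is equivalent to $g\overline\Omega\subset\overline\Omega$ and $g^{-1}\overline\Omega\subset\overline\Omega$, so $G$ is a closed subgroup of $GL(A)$, hence a Lie group. By (J2) its Lie algebra contains $L_v$ for $v\in V_A$. By (J3), $G$ preserves $M_A$. Since $A=\mathbb R\mathbf 1\oplus V_A$, (J1) shows that every $x\in\Omega$ has the form $x=\exp(t\mathbf 1+v)=e^t\exp(L_v)\mathbf 1$ with $v\in V_A$, and then $\varphi(x)=e^{-Nt}\varphi(\mathbf 1)$. Therefore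
\begin{equation}\label{eq:orbit}
M_A=\{\exp v:v\in V_A\}=G\cdot\mathbf 1 .
\end{equation}
In particular $M_A$ is connected and does not depend on the inner product. Euler's identity $d\varphi_x(x)=-N\varphi(x)\neq0$ shows that $M_A$ is a regular level set, so it is an embedded hypersurface transversal to the position vector.

We say that $M$ is an \emph{open part} of an embedded hypersurface $M'$ if $f$ is a local diffeomorphism of $M$ into $M'$; for this it suffices that $f(M)\subset M'$, since $f$ is an immersion and the dimensions agree.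

\begin{theorem}\label{thm:B}
Let $M^n$ be a connected locally strongly convex affine hypersphere with $\hat R\cdot C=0$.
\begin{enumerate}
\item[(1)] If $H\ge0$, then $M$ is an open part of an ellipsoid ($H>0$) or of an elliptic paraboloid ($H=0$).
\item[(2)] If $H<0$, then up to an affine transformation of $\mathbb R^{n+1}$, $M$ is an open part of $M_A$ for a Euclidean Jordan algebra $A$ with $\dim A=n+1$. Conversely, each $M_A$ is a locally strongly convex hyperbolic affine hypersphere with $\hat\nabla C=0$. Nonempty open parts of $M_A$ and $M_B$ are affinely equivalent only if $A\cong B$, and $A\cong B$ implies that $M_A$ and $M_B$ are linearly equivalent.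
\item[(3)] In case \textup{(2)}, let $A=\bigoplus_sA_s$ with $A_s$ simple of dimension $N_s$, rank $r_s$ and degree $d_s$. Then
\[
|C|^2=4|H|\Bigl[(n+1)\sum_s\Bigl(\frac{r_s+N_s}2-\frac{(N_s-r_s)\,r_sd_s}{4N_s}\Bigr)-(3n+1)\Bigr],
\]
where the second term in the sum is $0$ if $r_s=1$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of \textup{(1)}]
By Theorem~\ref{thm:A}, $C=0$, and the Maschke--Pick--Berwald theorem applies. For hyperspheres the argument is short and shows the type of the quadric, so we give it.

Let $H=0$. Then $\xi$ is constant; choose coordinates with $\xi=\partial_z$. Locally $M$ is a graph $z=\phi(x)$, and by Example~\ref{ex:graph} the function $\phi$ has vanishing third derivatives and positive definite Hessian. So $\phi$ is a quadratic polynomial. This polynomial is locally constant as a function of the point of $M$, hence the same everywhere, and $f(M)$ lies on an elliptic paraboloid.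

Let $H>0$, with the center at the origin, so $\xi=-Hf$ and $D_Xf_*Y=f_*\hat\nabla_XY-Hh(X,Y)f$. At each point define a positive definite form $B$ on $\mathbb R^{n+1}$ by $B(f_*Y,f_*Z)=h(Y,Z)$, $B(f_*Y,f)=0$, $B(f,f)=1/H$. Then $(D_XB)(f_*Y,f_*Z)=(\hat\nabla_Xh)(Y,Z)=0$, $(D_XB)(f_*Y,f)=h(X,Y)-h(Y,X)=0$ and $(D_XB)(f,f)=-2B(f_*X,f)=0$. So $B$ is constant, and $f(M)$ lies on the ellipsoid $B(x,x)=1/H$.
\end{proof}

\begin{proof}[Proof of \textup{(2)}]
\emph{From $M$ to $M_A$.} By Theorem~\ref{thm:A}, $\hat\nabla K=0$. Normalize $\xi=af$ as in Section~\ref{sec:algebra} and identify $A_p$ with $\mathbb R^{n+1}$ by $\mathbf 1\mapsto f(p)$ and $v\mapsto f_*v$. Fix $p_0$ and let $A=A_{p_0}$. It is a Euclidean Jordan algebra by Proposition~\ref{prop:algebra} and Lemma~\ref{lem:jordan}, and $V_A=T_{p_0}M$ by \eqref{eq:trace}. We show that the moving frame of $M$ moves inside $G$.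

Let $p(t)$ be a smooth curve with $p(0)=p_0$, let $e_i(t)$ be a $\hat\nabla$-parallel orthonormal frame along it, and let $F(t)$ be the linear map of $A=\mathbb R^{n+1}$ with $\mathbf 1\mapsto f(p(t))$ and $e_i(0)\mapsto f_*e_i(t)$. The components $K_{ijk}$ in the parallel frame are constant, so $F(t)$ is an algebra isomorphism $A\to A_{p(t)}$. By \eqref{eq:flat},
\[
\frac{d}{dt}f=f_*\dot p,\qquad \frac d{dt}f_*e_i=f_*K_{\dot p}e_i+a\,h(\dot p,e_i)f .
\]
That is, $F'(t)$ is $F(t)$ followed by multiplication by $\dot p(t)$ in $A_{p(t)}$. Since $F(t)$ is an isomorphism, $F'=F\,L_{w(t)}$ with $w(t)=F(t)^{-1}f_*\dot p(t)\in V_A$. As $F(0)=\mathrm{id}$ and $L_{w(t)}$ lies in the Lie algebra of $G$, uniqueness for this linear equation gives $F(t)\in G$. So $f(p(t))=F(t)\mathbf 1\in M_A$ by \eqref{eq:orbit}. Every point of $M$ can be reached by such a curve, so $f(M)\subset M_A$.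

\emph{$M_A$ is a hyperbolic affine hypersphere.} Fix a parallel volume form $\det$ on $A$. Use first the position vector $x$ as transversal field: $D_XY=\nabla_XY+h_0(X,Y)x$. Let $\psi=\log\varphi$, so $d\psi_x(x)=-N$ and $d\psi(X)=0$ for tangent fields $X$. Differentiating the last equation along $X$ gives
\[
0=D^2\psi(X,X)+d\psi(D_XX)=D^2\psi(X,X)-Nh_0(X,X),
\]
so $h_0$ is positive definite by (J3). The group $G$ preserves $D$, $\det$ and the position vector, hence $\nabla$, $h_0$, and the volume elements $|\det(\,\cdot\,,\dots,\,\cdot\,,x)|$ and $\mathrm{vol}_{h_0}$. As $G$ is transitive, the ratio $\rho$ of the first to the second is a positive constant. For a constant $a>0$ the field $\xi=ax$ has $h=h_0/a$, and \eqref{eq:vol} holds if and only if $a\rho=a^{-n/2}$, which determines $a$. Since $D_X\xi=aX$ is tangential, $\xi$ is the affine normal and $S=-a\,\mathrm{id}$. The tensors $h$ and $C$ are $G$-invariant. (The homothety $x\mapsto tx$ preserves $h_0$ and multiplies $\rho$ by $t^{n+1}$, so homothetic images of $M_A$ realize every $H<0$.)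

\emph{The cubic form of $M_A$ is parallel.} For $v\in V_A$ the vector field $X_v(x)=L_vx$ has flow $\exp(tL_v)\in G$, so it is tangent to $M_A$ and a Killing field of $h$. It satisfies $X_v(\mathbf 1)=v$; thus $T_{\mathbf 1}M_A=V_A$. The bracket $[X_u,X_v]_x=-[L_u,L_v]x$ vanishes at $\mathbf 1$, since $uv=vu$. Consider the trilinear form $\beta(u,v,w)=h(\hat\nabla_uX_v,w)$ on $V_A$. It is symmetric in $u,v$ because $\hat\nabla$ is torsion-free and the bracket vanishes, and it is skew in $u,w$ because $X_v$ is Killing. Such a form is zero: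
\[
\beta(u,v,w)=-\beta(w,v,u)=-\beta(v,w,u)=\beta(u,w,v)=\beta(w,u,v)=-\beta(v,u,w)=-\beta(u,v,w).
\]
So $\hat\nabla X_v=0$ at $\mathbf 1$. For a torsion-free connection,
\[
(\mathcal L_XC)(Y,Z,W)=(\hat\nabla_XC)(Y,Z,W)+C(\hat\nabla_YX,Z,W)+C(Y,\hat\nabla_ZX,W)+C(Y,Z,\hat\nabla_WX).
\]
With $X=X_v$ the left side is zero by invariance, so $\hat\nabla_vC=0$ at $\mathbf 1$ for all $v\in V_A$. By homogeneity $\hat\nabla C=0$ on $M_A$.

\emph{Uniqueness.} By \eqref{eq:flat}, the algebra of Section~\ref{sec:algebra} at a point $x\in M_A$ is the ambient vector space with unit $x$ and product $X\cdot Y=D_XY-\hat\nabla_XY$ on tangent vectors. At $x=\mathbf 1$ this gives $u\cdot v=D_uX_v-\hat\nabla_uX_v=L_vu=uv$ for $u,v\in V_A$, so the algebra at $\mathbf 1$ is $A$ itself. Elements of $G$ preserve $D$, $\hat\nabla$ and position vectors, so the algebra at every point of $M_A$ is isomorphic to $A$.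

Let $\Phi(x)=gx+b$ be an affine equivalence from a nonempty open set $U\subset M_A$ onto an open subset of $M_B$. Choose the volume forms on $A$ and $B$ so that $g$ is volume-preserving, and let $ax$ and $a'x$ be the resulting affine normals. By uniqueness of the affine normal, $a\,gx=a'(gx+b)$ for $x\in U$. Since $gx$ is not constant on $U$, this forces $a=a'$ and $b=0$. The linear map $g$ preserves $D$, the affine metrics and position vectors, so it is an isomorphism from the algebra at $x$ to the algebra at $gx$. Hence $A\cong B$. Conversely, an isomorphism $g\colon A\to B$ satisfies $L_{gv}=gL_vg^{-1}$, so it maps $V_A$ onto $V_B$ and, by \eqref{eq:orbit}, $M_A$ onto $M_B$.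
\end{proof}

\begin{proof}[Proof of \textup{(3)}]
By the uniqueness in (2) we may take $A=A_{p_0}$, which satisfies \eqref{eq:trace} and \eqref{eq:KQ}. Let $c_1,\dots,c_r$ be a frame as in Lemma~\ref{lem:frame}. Each $c_i$ is primitive: if $c_i=c'+c''$ with idempotents $c',c''$, squaring gives $c'c''=0$, so $c'\in A_1(c_i)=\mathbb Rc_i$ and $c'\in\{0,c_i\}$. The components of $c_i$ in the ideals $A_s$ are idempotents with pairwise products zero, so exactly one of them is nonzero, and $c_i$ lies in one $A_s$. The $c_i$ in $A_s$ add up to the unit of $A_s$ and form a Jordan frame of it. If $x\in A_{ij}$, then $x=2c_ix=2c_jx$ lies in the ideal of $c_i$ and in that of $c_j$. So $d_{ij}=0$ if these ideals differ, and $d_{ij}=d_s$ by (J4) if both are $A_s$.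

For $c_i\in A_s$ we get $m_i=1+\frac12(r_s-1)d_s=N_s/r_s$ and $\frac{1+m_i}{2m_i}=\frac{r_s+N_s}{2N_s}$. The spaces $A_{ij}\subset A_s$ have total dimension $N_s-r_s$. The contribution of $A_s$ to \eqref{eq:Q} is therefore
\[
r_s\,\frac{r_s+N_s}{2N_s}+(N_s-r_s)\Bigl(\frac{r_s+N_s}{2N_s}-\frac{r_sd_s}{4N_s}\Bigr)=\frac{r_s+N_s}2-\frac{(N_s-r_s)\,r_sd_s}{4N_s}.
\]
Insert this in \eqref{eq:KQ} with $\kappa=|H|(n+1)$, and use $|C|^2=4|K|^2$. The value is the same at every point because $C$ is parallel.
\end{proof}

\begin{example}\label{ex:models}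
(i) \emph{The spin factor.} Let $A=\mathbb R\mathbf 1\oplus W$ with $W$ Euclidean of dimension $n$ and $vw=\langle v,w\rangle\mathbf 1$ on $W$. Then $V_A=W$ and $\exp(tu)=\cosh t\,\mathbf 1+\sinh t\,u$ for a unit vector $u$, so $M_A$ is the sheet $\{s\mathbf 1+w:s^2-|w|^2=1,\ s>0\}$ of a hyperboloid. Here $r=2$, $d=n-1$, and the bracket in Theorem~\ref{thm:B}(3) is $\frac12(n+1)(n+3)-\frac12(n-1)^2-(3n+1)=0$. So $C=0$, as it must be for a quadric.

(ii) \emph{The associative algebra $\mathbb R^{n+1}$.} Here $V_A=\{\sum_iv_i=0\}$, and $M_A$ is the hypersurface $x_1\cdots x_{n+1}=1$, $x_i>0$. It is flat, because $\hat R(x,y)=-[L_x,L_y]=0$. Each of the $n+1$ simple summands contributes $1$, so $|K|^2=|H|\bigl((n+1)^2-(3n+1)\bigr)=n(n-1)|H|$. This agrees with flatness: contracting \eqref{eq:curv} and using $\sum_jK_{e_j}e_j=0$, one finds that the scalar curvature is $n(n-1)H+|K|^2$. For $n=2$, (i) and (ii) are the two cases of Example~\ref{ex:surface2}.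

(iii) \emph{Symmetric $3\times3$ matrices}, with product $\frac12(xy+yx)$. The diagonal matrix units form a frame with all $d_{ij}=1$ and $m_i=2$. By \eqref{eq:traces}, $\operatorname{tr}L_v=2\operatorname{tr}v$ for diagonal $v$, hence for all $v$ by orthogonal conjugation. So $M_A$ is the set of positive definite matrices of determinant $1$, of dimension $n=5$. Formula \eqref{eq:Q} gives $Q/\kappa=3\cdot\frac34+3(\frac34-\frac18)=\frac{33}8$, and $|C|^2=4|H|(6\cdot\frac{33}8-16)=35|H|$.
\end{example}

\section{Definiteness and apolarity are needed}\label{sec:hyp}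

Both examples are graphs with flat metric $h$, so that $\hat R\cdot C=0$ holds for free; we use Example~\ref{ex:graph}.

\begin{example}[Indefinite metric]\label{ex:indef}
For any $n\ge2$ consider the graph of $\phi=x_1x_2+x_1^4+\frac12\sum_{i\ge3}x_i^2$. The Hessian has determinant $12x_1^2\cdot0-1=-1$, so $\partial_z$ is the affine normal and $S=0$: this is a non-degenerate affine hypersphere. Its metric is
\[
h=2\,dx_1dx_2+12x_1^2\,dx_1^2+\sum_{i\ge3}dx_i^2=2\,dx_1\,d(x_2+2x_1^3)+\sum_{i\ge3}dx_i^2 .
\]
It has constant coefficients in the coordinates $x_1,\ x_2+2x_1^3,\ x_3,\dots,x_n$, so it is flat and $dx_1$ is $\hat\nabla$-parallel. The only nonzero third derivative is $\phi_{111}=24x_1$. Hence $C=24x_1\,dx_1^3$ and $\hat\nabla C=24\,dx_1^4\ne0$, while $\hat R\cdot C=0$. The proof fails at two places. The unit sphere in Lemma~\ref{lem:max} is no longer compact. And since $dx_1$ is a null covector, both $|C|^2$ and $|\hat\nabla C|^2$ vanish identically, so the Bochner formula holds but gives no information.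
\end{example}

\begin{example}[No apolarity]\label{ex:apolar}
Consider the graph of $\phi=\sum_ie^{x_i}$ with the constant transversal field $\partial_z$. This field is equiaffine with $S=0$, but it is not the affine normal, since $\det(\phi_{ij})=e^{x_1+\dots+x_n}$ is not constant. The metric $h=\sum_ie^{x_i}dx_i^2$ is positive definite, and it equals $\sum_ids_i^2$ in the coordinates $s_i=2e^{x_i/2}$. So $h$ is flat and $\hat R\cdot C=0$. But
\[
C=\sum_ie^{x_i}dx_i^3=\sum_i\frac2{s_i}\,ds_i^3,\qquad \hat\nabla C=-\sum_i\frac2{s_i^2}\,ds_i^4\ne0 .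
\]
All parts of Lemma~\ref{lem:structure} except (b) hold for this structure, since only (b) uses \eqref{eq:vol}. The operator $K_u$ for $u=-\partial_{s_i}$ has the eigenvalues $1/s_i,0,\dots,0$. They are nonnegative, as in the proof of Proposition~\ref{prop:Hpos}, but without apolarity a positive trace is no contradiction.
\end{example}

\begin{thebibliography}{9}

\bibitem{FK}
Faraut and Kor\'anyi, \emph{Analysis on Symmetric Cones}, 1994.

\bibitem{XL}
Huiyang Xu and Cece Li, \emph{Conformally flat affine hypersurfaces with semi-parallel cubic form}, arXiv:2211.02814 (2022).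

\end{thebibliography}
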